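# Contractible Fixed Point Sets in the Untwisted Outer Space of a Right-Angled Artin Group

## 1. Crossing numbers for two actions of one group

Let $A$ be a group acting freely and cocompactly on two CAT(0) cube complexes $\widetilde X$ and $\widetilde X_0$, with quotients $X$ and $X_0$. A hyperplane $\mathfrak a$ of $\widetilde X$ and a hyperplane $f$ of $\widetilde X_0$ live in different spaces, so they cannot literally intersect. But the elements of $A$ move points in both spaces, and we can use them as probes. We shall see that high powers of $g$ end up on one side of $\mathfrak a$ and on one side of $f$. If all four combinations of sides are reached by probes, we say that $\mathfrak a$ and $f$ cross. Counting crossings gives the function on which everything below turns.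

Throughout, $\mathrm{Hyp}(X)$ is the set of hyperplanes of $X$, distances are combinatorial distances between vertices, and we assume the following of $X$ and $X_0$. Hyperplanes are embedded and two-sided; we orient them, so distinct lifts of one hyperplane do not cross, and an element of $A$ preserving a lift preserves both of its sides. Stabilizers $\mathrm{Stab}(f)\le A$ of lifts $f$ are *root-closed*: if $g^n\in\mathrm{Stab}(f)$ with $n\ne0$, then $g\in\mathrm{Stab}(f)$.

**Lemma 1.1.** Let $f$ be a hyperplane of $\widetilde X$ and $g\notin \mathrm{Stab}(f)$. For every vertex $x$, the points $g^nx$ lie, for all large $n$, in one half-space of $f$, and this half-space does not depend on $x$. It is denoted $\mathrm{pos}_f(g)$.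

*Proof.* Let $N$ be the set of endpoints of edges dual to $f$. We claim that $d(g^nx,N)\to\infty$ as $n\to+\infty$. If $d(g^nx,N)\le R$ for infinitely many $n>0$, then for these $n$ the hyperplane $g^{-n}f$ has a dual edge with an endpoint in the ball of radius $R$ about $x$. The complex is locally finite, so only finitely many hyperplanes have this property, and $g^{-n}f=g^{-k}f$ for some $n\neq k$. Then $g^{n-k}\in\mathrm{Stab}(f)$, so $g\in\mathrm{Stab}(f)$ by root-closedness, a contradiction. Once $d(g^nx,N)>d(x,gx)$, a geodesic from $g^nx$ to $g^{n+1}x$, whose length is $d(x,gx)$, misses $N$ and so does not cross $f$. Hence the half-space is eventually constant. For a second vertex $x'$, compare $g^nx$ and $g^nx'$ in the same way, using $d(x,x')$. $\square$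

**Definition 1.2.** Let $a\in \mathrm{Hyp}(X)$, $s\in\mathrm{Hyp}(X_0)$, with lifts $\mathfrak a\subset\widetilde X$ and $f\subset\widetilde X_0$. We say that $\mathfrak a$ and $f$ *cross* if for each of the four choices of a side $\alpha$ of $\mathfrak a$ and a side $\beta$ of $f$ there is $g\notin\mathrm{Stab}(\mathfrak a)\cup\mathrm{Stab}(f)$ with $\mathrm{pos}_{\mathfrak a}(g)=\alpha$ and $\mathrm{pos}_f(g)=\beta$. Fix $f$ and put $B=\mathrm{Stab}(f)$. The *crossing numbers* are
$$i(a,s)=\#\{B\text{-orbits of lifts of }a\text{ that cross }f\},\qquad |a|=\sum_{s\in\mathrm{Hyp}(X_0)}i(a,s).$$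

Since $(kgk^{-1})^nkx=kg^nx$, we have $\mathrm{Stab}(kf)=k\,\mathrm{Stab}(f)k^{-1}$ and $\mathrm{pos}_{kf}(kgk^{-1})=k\,\mathrm{pos}_f(g)$ for $k\in A$. So crossing is $A$-invariant; the set of lifts crossing $f$ is $B$-invariant, and $i(a,s)$ does not depend on the lift $f$ of $s$.

Now let $\varphi\in\mathrm{Aut}(A)$, and let $\widetilde X^\varphi$, $\widetilde X_0^\varphi$ be the same complexes with $g$ acting as $\varphi(g)$ did. The position of $g$ in the new action is the position of $\varphi(g)$ in the old one, and stabilizers are replaced by their preimages under $\varphi$. So the same pairs of hyperplanes cross, and all crossing numbers are the same: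
$$i \text{ and } |\cdot| \text{ do not change when both actions are twisted by the same } \varphi.\tag{1.1}$$

**Example 1.3.** Let $A=F_2=\langle a,b\rangle$, let $\widetilde X_0$ be the Cayley tree of the basis $a,b$, and let $\widetilde X$ be the Cayley tree of the basis $x=a$, $y=a^2b$. In a tree a hyperplane is the midpoint of an edge, and here all stabilizers are trivial. A probe $g\ne1$ is described by the infinite reduced word $g^\infty=\lim g^n$, in the letters $x,y$ or in the letters $a,b$. Every finite reduced prefix $p=x_1\cdots x_k$ occurs: choose a letter $z$ different from $x_k^{-1}$ and $x_1^{-1}$, and take $g=pz$.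

To pass from $x,y$-words to $a,b$-words substitute $x=a$, $y=a^2b$ and cancel. No letter $b^{\pm1}$ ever cancels: $yx^jy$ gives the exponent $j+2$ of $a$ between $b$ and $b$; $y^{-1}x^jy^{-1}$ gives $j-2$ between $b^{-1}$ and $b^{-1}$; and $yx^jy^{-1}$, $y^{-1}x^jy$, where $j\ne0$, give $a^j$ between $b^{\pm1}$ and its inverse. So a word $x^ky\cdots$ becomes $a^{k+2}b\cdots$, and $x^ky^{-1}\cdots$ becomes $a^kb^{-1}\cdots$.

Let $f$ be the edge $(1,a)$ of $\widetilde X_0$. One of its sides consists of the words beginning with $a$. In $\widetilde X$ this is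
$$D=\{x^ky\cdots: k\ge-1\}\cup\{x^ky^{-1}\cdots:k\ge1\}\cup\{x^{+\infty}\}.$$
Think of the line $\{x^k\}$ in $\widetilde X$ with a $y$-branch and a $y^{-1}$-branch at each $x^k$. Each branch lies in $D$ or in its complement $D^c$. An edge off the line has a side inside one branch, so it does not cross $f$. The edge $(x^k,x^{k+1})$ crosses $f$ iff both of its sides meet both $D$ and $D^c$. Its positive side meets $D$, and it meets $D^c$ iff $k+1\le0$ (a $y^{-1}$-branch of index $\le0$). Its negative side meets $D^c$, and it meets $D$ iff $k\ge-1$ (the $y$-branch at $x^{-1}$). So exactly $(x^{-1},1)$ crosses $f$: $i(x,a)=1$ and $i(y,a)=0$. For the edge $(1,b)$, the words beginning with $b$ are the words $x^{-2}y\cdots$. This is a half-space of $\widetilde X$ itself, and nothing crosses it, because two half-spaces of a tree never have all four quadrants nonempty. Hence $|x|=1$ and $|y|=0$.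

The sum $|x|+|y|=1$ measures how far the basis $\{a,a^2b\}$ is from the basis $\{a,b\}$. This is what crossing numbers are for. They give a Morse function, centered at a chosen point $X_0$, on an outer space for right-angled Artin groups. By (1.1) the function is invariant under every symmetry that fixes $X_0$.

## 2. Untwisted automorphisms and the complex $K_\Gamma$

Let $\Gamma$ be a finite simplicial graph with vertex set $V$, and let $A=A_\Gamma$ be its right-angled Artin group: one generator per vertex, and two generators commute when their vertices are adjacent; there are no other relations. Let $\mathrm{lk}(v)$ be the set of vertices adjacent to $v$ and $\mathrm{st}(v)=\mathrm{lk}(v)\cup\{v\}$. The *untwisted subgroup* $U^0(A_\Gamma)\le\mathrm{Out}(A_\Gamma)$ is generated by the classes of inversions $v\mapsto v^{-1}$; of partial conjugations $v\mapsto m^{-1}vm$ for $v$ in a connected component $C$ of $\Gamma\setminus\mathrm{st}(m)$; and of folds $v\mapsto vw$ or $v\mapsto wv$, where $v\ne w$ are not adjacent and $\mathrm{lk}(v)\subseteq\mathrm{lk}(w)$. Transvections $v\mapsto vw$ with $v,w$ adjacent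 (twists) and graph automorphisms are not among the generators.

Charney, Stambaugh and Vogtmann, in "Outer space for untwisted automorphisms of right-angled Artin groups", construct a contractible space $K_\Gamma$ on which $U^0(A_\Gamma)$ acts properly and cocompactly. Its points are classes of $\Gamma$-complexes: special locally CAT(0) cube complexes obtained from the Salvetti complex $\mathbb S_\Gamma$ by blow-ups along compatible $\Gamma$-Whitehead partitions, with an untwisted marking $h\colon X\to\mathbb S_\Gamma$. Two marked complexes are equivalent when they differ by an isometry compatible with the markings up to homotopy, and $U^0(A_\Gamma)$ acts by changing the marking. Every finite subgroup of $U^0(A_\Gamma)$ has a fixed point in $K_\Gamma$; this generalizes the fact that every finite subgroup of $\mathrm{Out}(F_n)$ fixes a point of Culler–Vogtmann Outer Space. Bregman, Charney and Vogtmann, "Finite groups of untwisted outer automorphisms of RAAGs", arXiv:2308.09222 (2023), is the source of the conjecture that the whole fixed point set of a finite subgroup is contractible. We prove it.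

**Theorem A.** For every finite $H\le U^0(A_\Gamma)$, $K_\Gamma^H$ is contractible. For infinite $H\le U^0(A_\Gamma)$, $K_\Gamma^H=\emptyset$. Hence $K_\Gamma$ is a (cocompact) model for $\underline{E}G$, the classifying space for proper actions, with $G=U^0(A_\Gamma)$.

**Theorem B.** Let $X_0$ be a vertex of $K_\Gamma$ (a marked $\Gamma$-complex) and let $H\le U^0(A_\Gamma)$ fix $X_0$. Then $K_\Gamma^H$ is contractible.

We now make the combinatorics precise. Put $V^\pm=V\sqcup V^{-1}$ and $L^\pm=L\cup L^{-1}$ for $L\subset V$; we often write $L$ for $L^\pm$. Elements of $V^\pm$ are *letters*. Adjacency of letters ignores signs, and $x,x^{-1}$ are not adjacent. $\Gamma^\pm$ is the graph on $V^\pm$ with these adjacencies. A *link* is a set $L=\mathrm{lk}(m)$.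

**Definition 2.1.** A *g-partition* $P$ with link $L=L_P$ is a pair of disjoint nonempty *sides* $P^+,P^-$ with $P^+\sqcup P^-=V^\pm\setminus L^\pm$, each a union of components of $\Gamma^\pm\setminus L^\pm$, such that some $v$ with $\mathrm{lk}(v)=L$ is *split*, i.e. $v$ and $v^{-1}$ lie on different sides. Put $\max(P)=\{v:\mathrm{lk}(v)=L,\ P\text{ splits }v\}$. $P$ is a *$\Gamma$-Whitehead partition*, for short a *partition*, if both sides have at least two elements. Otherwise $P$ is *degenerate*. The *class* of $v$ is $[v]=\{w:\mathrm{lk}(w)=\mathrm{lk}(v)\}$, and the class of $P$ is the class of any $v\in\max(P)$. $P,Q$ are *adjacent* if $\max(P)\subset L_Q$. They are *compatible* if they are adjacent or some side of $P$ is disjoint from some side of $Q$.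

Because sides are unions of components,
$$\text{if } x \text{ lies in a side of } P \text{ and } y\notin L_P \text{ is adjacent to } x, \text{ then } y \text{ lies in the same side.}\tag{2.1}$$
If $P$ splits $v$, then $\mathrm{lk}(v)\subset L_P$: a neighbor of $v$ outside $L_P$ would be adjacent to both $v$ and $v^{-1}$ and put them on one side by (2.1). If $\mathrm{lk}(v)=L_P$, then $\{v\}$ and $\{v^{-1}\}$ are components of $\Gamma^\pm\setminus L_P$. A degenerate $P$ has a singleton side $\{x\}$. Some $v\in \max(P)$ has a letter on each side, so $x=v^{\pm1}$, $\mathrm{lk}(v)=L_P$ and $\max(P)=\{v\}$. Adjacency is symmetric: if $\mathrm{lk}(p)=L_P$ and $\mathrm{lk}(q)=L_Q$, then $p\in L_Q$ iff $p$ and $q$ are adjacent iff $q\in L_P$. So $P,Q$ are adjacent iff $p\in\mathrm{lk}(q)$, for any one such choice of $p$ and $q$. In particular adjacency depends only on the links. Every partition is compatible with itself.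

**Example 2.2.** If $\Gamma$ has two vertices $x,y$ and no edge, then $A=F_2$, all links are empty, and there are two partitions, $\{x,y\}|\{x^{-1},y^{-1}\}$ and $\{x,y^{-1}\}|\{x^{-1},y\}$. ($\{x,x^{-1}\}|\{y,y^{-1}\}$ splits nothing.) Their four quadrants are singletons, so they are incompatible. If $\Gamma$ is the path $a-b-c$, the link $\{b\}=\mathrm{lk}(a)=\mathrm{lk}(c)$ gives two partitions of $\{a^{\pm1},c^{\pm1}\}$ in the same way, and the link $\{a,c\}=\mathrm{lk}(b)$ gives only the degenerate $\{b\}|\{b^{-1}\}$. In the four-cycle $a,b,c,d$ the partitions $P=\{a,c\}|\{a^{-1},c^{-1}\}$ and $Q=\{b,d\}|\{b^{-1},d^{-1}\}$ are adjacent, since $\max(P)=\{a,c\}=L_Q$.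

The following facts come from the paper of Charney, Stambaugh and Vogtmann and from the facts stated above; we use nothing else about $K_\Gamma$.

* (F1) $K_\Gamma=|\mathcal P|$, where $\mathcal P$ is the poset of marked $\Gamma$-complexes and $Z\le Y$ iff $Z$ is obtained from $Y$ by a hyperplane collapse $c\colon Y\to Z$ (a homotopy equivalence) compatible with markings. A *Salvetti* is a marked Salvetti complex $\sigma\in\mathcal P$. Every $X\in\mathcal P$ is $\ge$ some Salvetti. The elements $\ge\sigma$ are exactly the blow-ups $\sigma^\Pi$, with $\Pi$ a set of pairwise compatible partitions; for $\Pi\subset\Pi'$, collapsing the hyperplanes labeled by $\Pi'\setminus\Pi$ gives $\sigma^{\Pi'}\ge\sigma^\Pi$, and $\sigma^\emptyset=\sigma$.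
* (F2) Hyperplanes of $\sigma^\Pi$ are embedded, two-sided, do not self-osculate, and are labeled by $V\sqcup\Pi$. Two of them cross iff their labels are adjacent: adjacent vertices, or $v\in L_P$, or $P,Q$ adjacent. The complex $\sigma^P$ has two vertices, $+$ and $-$, joined by an edge $e_P$. An oriented edge labeled by a letter $z\in P^s$ issues from the $s$-vertex; hence it ends at the vertex of the side of $z^{-1}$. For $z\in L_P$ there is a $z$-loop at each vertex and a square $e_P\times z$, and these are the only squares containing $e_P$.
* (F3) If $v\in\max(P)$, collapsing the hyperplane $v$ of $\sigma^P$ gives a marked Salvetti $\sigma^P/v\le\sigma^P$.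
* (F4) $K_\Gamma$ is connected (indeed contractible), and $U^0(A_\Gamma)$ acts properly and cocompactly.
* (F5) Every finite subgroup of $U^0(A_\Gamma)$ fixes a point of $K_\Gamma$.

$U^0(A_\Gamma)$ acts on $\mathcal P$ by poset automorphisms preserving $|\mathrm{Hyp}|$, and $|\mathrm{Hyp}|$ is strictly monotone on chains. So the setwise stabilizer of a simplex fixes it pointwise. Hence $K_\Gamma^H=|\mathcal P^H|$, and a group fixing a point of $K_\Gamma$ fixes an element of $\mathcal P$. A Salvetti has $|V|$ hyperplanes. It is a minimal element of $\mathcal P$: if $Z\le\sigma$, some Salvetti is $\le Z$, and then all three have $|V|$ hyperplanes, so they are equal.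

## 3. Complete graphs, the free group of rank two, and a rotation of order three

If $\Gamma$ is complete, $A=\mathbb Z^n$ and $V^\pm\setminus\mathrm{lk}(m)^\pm=\{m,m^{-1}\}$, so there are no partitions. Only inversions generate $U^0$, which is the finite group $(\mathbb Z/2)^n$. Every element of $\mathcal P$ is a minimal one, and $K_\Gamma$ is connected, so $K_\Gamma$ is a point.

If $A=F_2$, the two partitions at each Salvetti are incompatible, so every chain in $\mathcal P$ has length at most one and $K_\Gamma$ is a graph. It is contractible, hence a tree. If $H$ fixes two points of a tree, it fixes the geodesic between them, so $K_\Gamma^H$ is empty or a subtree. With (F5) this settles $F_2$.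

In general we have no canonical paths between points of $K_\Gamma$. The sensible substitute is Morse theory. Order the Salvettis by a norm, build $K_\Gamma$ from the cones $|\mathcal P_{\ge\sigma}|$ attached in increasing order, and show that each new cone is attached along a contractible set. For fixed point sets this stops at two points.

First, $H$ may fix no Salvetti. At a Salvetti $\sigma$ of $F_2$, take $P=\{x,y\}|\{x^{-1},y^{-1}\}$. The complex $\sigma^P$ is a graph with two vertices and three edges $e_P,x,y$, each joining the two vertices. Rotating the three edges cyclically gives an element of order three of $\mathrm{Out}(F_2)=U^0$ that fixes $\sigma^P$. (For two non-adjacent generators, the inversions and folds generate $\mathrm{Out}(F_2)$ by Nielsen's theorem: the interchange of $x$ and $y$ is a product of folds and an inversion.) It permutes cyclically the three Salvettis obtained by collapsing one edge, and these are distinct (Proposition 6.2(b)). So we must add all elements of $\mathcal P^H$ one at a time, not only the Salvettis.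

Second, the link of an added element must have a contractible $H$-fixed part. A contraction that depends on a choice, for instance of a preferred partition, is not equivariant and does not restrict to fixed points. In the main link computation (Section 11) we cannot avoid choosing. What rescues the argument is a form of contractibility for finite posets, by fences of order-preserving maps, that passes to fixed points of any group action even if the fence itself is not equivariant (Lemma 5.1).

The proof runs as follows. The norm $n(\sigma)=\sum_{v\in\mathrm{Hyp}(\sigma)}|v|$ is $H$-invariant when $H$ fixes $X_0$. An inequality between crossing numbers (Proposition 8.3) lets us do surgery on partitions. It gives strong contractibility of the relevant links, so that $\mathcal P^H$ deforms to the region $E^H$ above the local minima. Finally $E$ contracts to $X_0$ by canonical, hence equivariant, maps.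

## 4. Collapses, gates and roots

Via the marking, $A$ acts on universal covers $\widetilde X$, up to inner automorphisms. Twisting the action by an inner automorphism gives an $A$-equivariantly isometric $A$-complex, so the $A$-complex $\widetilde X$ is well defined up to equivariant isometry. We need to know that hyperplanes survive collapses with all their data.

**Lemma 4.1.** Let $c\colon Y\to Z$ be a collapse in $\mathcal P$, and $\tilde c\colon\widetilde Y\to\widetilde Z$ its equivariant lift. Then $\mathrm{Hyp}(Z)\subset\mathrm{Hyp}(Y)$, and $\tilde c$ induces an equivariant bijection from the lifts of retained hyperplanes to the hyperplanes of $\widetilde Z$. A vertex $y$ and $\tilde c(y)$ lie on corresponding sides. Stabilizers, half-spaces and crossings correspond.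

*Proof.* The map $\tilde c$ is surjective, since $c$ is surjective and $\pi_1$-bijective. We first show that the fibers of $\tilde c$ are connected. A fiber $F$ of $c$ is a class of the equivalence relation generated by moving along collapsed directions, so it is connected. A loop in $F$ becomes trivial in $Z$, so it is trivial in $\pi_1(Y)$. Hence the preimage of $F$ in $\widetilde Y$ is a disjoint union of copies of $F$, permuted simply transitively by $A$. Each copy maps to one point of a free $A$-orbit in $\widetilde Z$, so by equivariance exactly one copy lies over each point of the orbit.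

Two edges of $\widetilde Y$ with the same non-degenerate image edge are dual to the same hyperplane: their midpoints lie in one connected fiber, which is made of slices in collapsed directions through midpoints of the retained edge, so it lies in one hyperplane. Opposite edges of a square of $\widetilde Z$ are images of opposite edges of a square of $\widetilde Y$. So parallelism classes of retained edges in $\widetilde Y$ correspond exactly to parallelism classes in $\widetilde Z$, which gives the bijection and the inclusion $\mathrm{Hyp}(Z)\subset\mathrm{Hyp}(Y)$. An edge of a path in $\widetilde Y$ is either collapsed or maps to an edge dual to the corresponding hyperplane. So a path and its image cross corresponding retained hyperplanes equally often, and $y$, $\tilde c(y)$ lie on corresponding sides. Stabilizers correspond by equivariance. Two distinct hyperplanes cross iff all four quadrants contain vertices, so crossings correspond. $\square$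

Consequently $\mathrm{Stab}$ and $\mathrm{pos}$, and so the crossing numbers $i(a,s)$ and $|a|$, do not change under collapses of other hyperplanes, in either variable.

We recall two standard facts.

* (G) A convex subcomplex $c$ of a CAT(0) cube complex has gates: for each vertex $h$ there is a unique nearest vertex $\pi_c(h)\in c$, and $d(p,h)=d(p,\pi_c(h))+d(\pi_c(h),h)$ for $p\in c$. A hyperplane separating $h$ from $\pi_c(h)$ separates $h$ from $c$, so it does not cross $c$. A hyperplane separates $\pi_c(h)$ from $\pi_c(h')$ iff it crosses $c$ and separates $h$ from $h'$.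
* (R) Conjugates of $A_L=\langle L\rangle$ are root-closed in $A$. Indeed, write $g=uwu^{-1}$ reduced with $w$ cyclically reduced. For $n\geq1$ the word $uw^nu^{-1}$ is reduced, so $g$ and $g^n$ have the same support (set of generators used); passing to inverses covers $n<0$. An element lies in $A_L$ iff its support does. So $A_L$ is root-closed, and root-closedness is preserved by automorphisms of $A$, in particular by conjugation.

## 5. Finite posets with a contracting fence

A nonempty poset $R$ is *strongly contractible* if $\mathrm{id}_R$ and a constant map are joined by a fence $f_0\le f_1\ge f_2\le\cdots$ (of finite length, starting in either direction) of order-preserving self-maps. Comparable order-preserving maps have homotopic realizations, so such $R$ is contractible. Two formal remarks. If $\rho\colon R\to R'\subset R$ is an order-preserving retraction and $R$ is strongly contractible by $f_i$, then so is $R'$, by $\rho f_i|_{R'}$. If $\rho$ is joined to $\mathrm{id}_R$ by a fence and $R'$ is strongly contractible by $f_i$, then so is $R$: continue the fence from $\mathrm{id}_R$ to $\rho$ by the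 maps $f_i\rho$.

**Lemma 5.1 (Stong).** Let $R$ be a finite strongly contractible poset and $H$ a group acting on it. Then $R^H$ is nonempty and contractible.

*Proof.* **Step 1: rigidity without beat points.** Call $b$ a *beat point* if $R_{>b}$ has a minimum or $R_{<b}$ has a maximum. Suppose $R$ has no beat point and $f\ge\mathrm{id}$ is order-preserving. If $f\ne\mathrm{id}$, take $x$ maximal with $f(x)\ne x$. Every $y>x$ has $y=f(y)\ge f(x)>x$, so $f(x)=\min R_{>x}$ and $x$ is a beat point, a contradiction. Dually $f\le\mathrm{id}$ implies $f=\mathrm{id}$. Going along a contracting fence, all its maps equal $\mathrm{id}$; so a strongly contractible $R$ without beat points is a single point.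

**Step 2: removing an orbit of beat points.** We induct on $|R|$; the case $|R|=1$ is clear. Let $|R|>1$. By Step 1 there is a beat point $b$, say with $b^+=\min R_{>b}$ (the other case is dual). An orbit in a finite poset is an antichain: $hb>b$ would give $b<hb<h^2b<\cdots$. So $b^+\notin Hb$. Define $f(hb)=hb^+$ and $f=\mathrm{id}$ elsewhere. This is well defined, since $hb^+=\min R_{>hb}$ depends only on $hb$. It is order-preserving: if $hb<y$ then $y\notin Hb$ and $y\ge hb^+$; if $x<hb$ then $x\notin Hb$ and $x<hb<hb^+$. It is equivariant, $f\ge\mathrm{id}$, and it is a retraction onto $R\setminus Hb$. So $R\setminus Hb$ is strongly contractible. Restricted to $R^H$, $f$ is a retraction onto $(R\setminus Hb)^H$ with $f\ge\mathrm{id}$, so $|R^H|\simeq|(R\setminus Hb)^H|$. The latter is nonempty and contractible by induction. $\square$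

## 6. Length functions distinguish hyperplanes

The purpose of this section is to turn the poset $\mathcal P$ into a calculus of sets. An element of $\mathcal P$ will be identified with a set of functions on $A$, one per hyperplane.

For $a\in\mathrm{Hyp}(X)$ distinct lifts of $a$ do not cross. Let $T_a$ be the tree dual to the lifts and $\ell_a\colon A\to\mathbb Z_{\ge0}$ its translation length function. By Lemma 4.1 it is unchanged under collapses of other hyperplanes. Put $\Lambda(X)=\{\ell_a:a\in\mathrm{Hyp}(X)\}$.

Fix a Salvetti $\sigma$ with universal cover $\widetilde S$. Its vertex set is $A$, and its 1-skeleton is the Cayley graph with edges $(h,hz)$. For a partition $P$ with link $L$, the preimage of the vertex $h$ in the universal cover $\widetilde S^P$ of $\sigma^P$ is an edge $\varepsilon_h$. By (F2) the squares containing $\varepsilon_h$ are the $\varepsilon_h\times z$, $z\in L$, whose opposite edge is $\varepsilon_{hz}$. So $\varepsilon_h,\varepsilon_{h'}$ are parallel iff $hA_L=h'A_L$. Hence lifts of $P$ correspond to cosets $c=qA_L$. We write $(P,c)$ for such a lift; its stabilizer is $\mathrm{Stab}(c)=qA_Lq^{-1}$.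 The *$P^s$-side* of $(P,c)$ is the half-space containing the $s$-endpoints of $\varepsilon_h$, $h\in c$.

Lifts of a vertex hyperplane $v$ in $\widetilde S$ are dual to edges $(h,hv)$, and two such edges are parallel iff the $h$'s agree modulo $A_{\mathrm{lk}(v)}$. So for every $X\in\mathcal P$ stabilizers of lifts of hyperplanes are, in the coordinates of a Salvetti $\sigma\le X$, conjugates of $A_L$ for links $L$. They are root-closed by (R), so the assumptions of Section 1 hold for all $X\in\mathcal P$. They are also proper subgroups, since $m\notin\mathrm{lk}(m)$.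

*A formula.* Let $w=x_1\cdots x_k$ have letters not in $L$, and let either $k=1$ or cyclically consecutive letters belong to distinct non-adjacent vertices. Then
$$\ell_P(w)=\#\{i\in\mathbb Z/k:\ x_i^{-1},x_{i+1}\text{ lie on different sides of }P\}.\tag{6.1}$$
Indeed, no shuffling or cancellation is possible in a power of $w$, so the line $\cdots www\cdots$ is geodesic in $\widetilde S$. Each coset of $A_L$ is convex, so the line meets it in an interval, hence in at most one vertex, since no letter is in $L$. Lift the line to $\widetilde S^P$, $w$-equivariantly. At a vertex $h$ the lift arrives at the endpoint of $\varepsilon_h$ on the side of $x_i^{-1}$ and leaves from the endpoint on the side of $x_{i+1}$, so it crosses $\varepsilon_h$ iff these sides differ. Each $(P,c)$ is crossed at most once, so the lift projects to a $w$-invariant geodesic line in $T_P$, or to a point, and the number of crossings per period is (6.1). In particular, for $w\in V$, $\ell_P(w)$ is $1$ if $P$ splits $w$ and $0$ otherwise; if $w\in L$, this holds because $w$ stabilizes $(P,A_L)$. In the same way, for words with $k=1$ or with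 cyclically consecutive letters from distinct non-adjacent vertices, $\ell_v(w)$ is the number of letters $v^{\pm1}$ in $w$. For example, with $P=\{x,y\}|\{x^{-1},y^{-1}\}$ in $F_2$ we get $\ell_P(xy)=2$ and $\ell_P(xy^{-1})=0$.

**Lemma 6.1.** For fixed $\sigma$, the functions $\ell_v$ ($v\in V$) and $\ell_P$ ($P$ any partition at $\sigma$) are pairwise distinct.

*Proof.* **Step 1: vertices.** $\ell_v(v)=1$ and $\ell_{v'}(v)=0$ for $v'\ne v$. If $\ell_P=\ell_v$, then evaluating on $V$ shows that $P$ splits only $v$. So its sides are $\{v\}\cup C$ and $\{v^{-1}\}\cup D$ with $C,D$ nonempty and closed under inversion. For $x\in C$, $y\in D$, the vertices of $x,y$ are distinct and non-adjacent, and $\ell_P(xy)=2$ while $\ell_v(xy)=0$.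

**Step 2: equal links.** Let $\ell_P=\ell_Q$. They split the same letters. Some $p\in\max(P)$ is split by $Q$, so $L_P=\mathrm{lk}(p)\subset L_Q$, and by symmetry $L_P=L_Q=L$. Name the sides so that $p\in P^+\cap Q^+$. A split letter $u$ has $\mathrm{lk}(u)\subset L$, so it is adjacent to no letter outside $L$; therefore all words below are of the form required for (6.1).

**Step 3: a second split letter.** Let $u\in P^+$, $u\ne p$, be split. Its vertex is not that of $p$, because $p^{-1}\in P^-$. Then $\ell_P(pu)=2$. If $u\in Q^-$, then $p^{-1},u\in Q^-$ and $u^{-1},p\in Q^+$, so $\ell_Q(pu)=0$, a contradiction. So $u\in Q^+$, and all split letters are placed alike. For an unsplit letter $x\notin L$ consider $pxu^{-1}$, with pairs $(p^{-1},x)$, $(x^{-1},u^{-1})$, $(u,p)$. We get $\ell_P(pxu^{-1})=2$ if $x\in P^+$ and $0$ otherwise, and likewise for $Q$. So $P=Q$.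

**Step 4: only $p$ is split.** Take any $x\in P^+\setminus\{p\}$ and $y\in P^-\setminus\{p^{-1}\}$; both are unsplit, and both exist because the sides have at least two elements. The pairs of $pxp^{-1}y$ are $(p^{-1},x)$, $(x^{-1},p^{-1})$, $(p,y)$, $(y^{-1},p)$, so $\ell_P(pxp^{-1}y)=4$. Then $\ell_Q(pxp^{-1}y)=4$ forces $x\in Q^+$ and $y\in Q^-$. So $P=Q$. $\square$

**Proposition 6.2.** (a) $\Pi\mapsto\sigma^\Pi$ is an order isomorphism from compatible families of partitions at $\sigma$ onto $\mathcal P_{\ge\sigma}$; for $X,X'\in\mathcal P_{\ge\sigma}$ we have $X\le X'$ iff $\Lambda(X)\subset\Lambda(X')$.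

(b) For $Y\in\mathcal P$, $Z\mapsto\mathrm{Hyp}(Z)\subset\mathrm{Hyp}(Y)$ is an order embedding of $\mathcal P_{\le Y}$ into the subsets of $\mathrm{Hyp}(Y)$. If $\sigma\le Y$ is a Salvetti and $\mathrm{Hyp}(\sigma)\subset S\subset\mathrm{Hyp}(Y)$, then $S$ is in the image.

(c) $\mathrm{Hyp}(X)$ is identified with $\Lambda(X)$, naturally for the action of $U^0(A_\Gamma)$.

*Proof.* (a) The map is onto and order-preserving by (F1). By Lemma 4.1, $\Lambda(\sigma^\Pi)=\{\ell_v\}\cup\{\ell_P:P\in\Pi\}$, and $\sigma^\Pi\le\sigma^{\Pi'}$ implies $\Lambda(\sigma^\Pi)\subset\Lambda(\sigma^{\Pi'})$. The latter implies $\Pi\subset\Pi'$ by Lemma 6.1, which implies $\sigma^\Pi\le\sigma^{\Pi'}$. So the three conditions are equivalent.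

(b) Choose a Salvetti $\le Y$; by Lemma 6.1 the hyperplanes of $Y$ have distinct length functions. So the set retained in $Z\le Y$ is $\{a\in\mathrm{Hyp}(Y):\ell_a\in\Lambda(Z)\}$. It is determined by $Z$, and it determines $Z$ (collapse the complement). If $Z\le Z'\le Y$, then $\Lambda(Z)\subset\Lambda(Z')$, so $\mathrm{Hyp}(Z)\subset\mathrm{Hyp}(Z')$. Conversely, if $\mathrm{Hyp}(Z)\subset\mathrm{Hyp}(Z')$, the collapse $Y\to Z$ factors as $Y\to Z'\to Z$, the second map collapsing $\mathrm{Hyp}(Z')\setminus\mathrm{Hyp}(Z)$; it is a homotopy equivalence because the other two maps are. So $Z\le Z'$. For the last claim write $Y=\sigma^\Pi$; then $\mathrm{Hyp}(\sigma)$ is the set of labels $V$, $S=V\cup\Pi'$ with $\Pi'\subset\Pi$, and $\sigma^{\Pi'}$ has hyperplane set $S$.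

(c) follows, since the hyperplanes of each $X$ have distinct length functions. $\square$

## 7. Gates and types at cosets

Crossing numbers are defined in $\widetilde X$. To compute we want everything in the Cayley complex $\widetilde S$ of one Salvetti $\sigma$. There a hyperplane $(P,c)$ becomes the coset $c$ together with a coloring, by the sides of $P$, of the directions leaving $c$.

Fix $\sigma$ and let $c$ be a coset of $A_L$, $L$ a link; it is convex in $\widetilde S$. For $h\notin c$ the first letters of geodesics from $\pi_c(h)$ to $h$ are not in $L$ and are pairwise adjacent, so they lie in one component of $\Gamma^\pm\setminus L^\pm$. This component is the *type* $\kappa_c(h)$. By (G), $p\in c$ is the gate of $h$ iff no geodesic from $p$ to $h$ begins with a letter of $L$. For the path $a-b-c$ of Example 2.2 and the coset $\langle b\rangle$, the element $b^3ab=b^4a$ has gate $b^4$ and type $\{a\}$.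

**Lemma 7.1.** (1) Types are constant on components of $\widetilde S\setminus c$ (the 1-skeleton with the vertices of $c$ deleted). Gates in $c$ of adjacent vertices outside $c$ are equal or differ by a letter $z\in L$ adjacent to some letter of their common type.

(2) For a partition $P$ with link $L$, the vertices of $\widetilde S^P$ over $h\notin c$ lie on the side of $(P,c)$ containing $\kappa_c(h)$.

(3) Let $\mathrm{lk}(x)=L$, $x=v^{\pm1}$. The edges $(h,hx)$, $h\in c$, are dual to one hyperplane $J$ of $\widetilde S$, and the side of $J$ not containing $c$ consists of the vertices of type $\{x\}$ at $c$. For fixed $x$ this is a bijection between cosets of $A_L$ and lifts of $v$, with $\mathrm{Stab}(J)=\mathrm{Stab}(c)$.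

*Proof.* (1) Let $h,hz\notin c$ be adjacent. If their gates agree, a geodesic from the gate to one of them extends to a geodesic to the other, so the types agree. Otherwise, by (G), the hyperplane $J$ dual to $(h,hz)$ is the only one separating the gates, and it crosses $c$. As it crosses $c$, it does not separate $h$ from $\pi_c(h)$. So the edge between the gates is dual to $J$ and crosses it in the same direction as $(h,hz)$; that is, $\pi_c(hz)=\pi_c(h)z$, and $z\in L$. Both $\pi_c(h)$ and $h$ are endpoints of edges dual to $J$, so the convex carrier of $J$ contains every geodesic from $\pi_c(h)$ to $h$, and no such geodesic crosses $J$. Hence each of its edges spans a square with an edge dual to $J$, i.e. $z$ is adjacent to all its letters. So the same word leads from $\pi_c(h)z=\pi_c(hz)$ to $hz$, it is again reduced, and the types agree. Both claims follow.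

(2) Lift a geodesic from $\pi_c(h)$ to $h$ to $\widetilde S^P$, starting at the endpoint of $\varepsilon_{\pi_c(h)}$ on the side of its first letter, which is not in $L$. After its first vertex the geodesic avoids $c$, as the gate is the nearest point of $c$. So the lift does not cross $(P,c)$. Since $h\notin c$, both endpoints of $\varepsilon_h$ are on the same side of $(P,c)$.

(3) The edges $(h,hx)$ with $h$ in one coset of $A_{\mathrm{lk}(v)}$ form the part, issuing from one side, of a parallelism class; this gives $J$, the bijection and the stabilizer, and $c$ lies on one side of $J$. If $J$ separates $h$ from $c$, then it separates $\pi_c(h)$ from $h$, and it is the only hyperplane separating $\pi_c(h)$ from $\pi_c(h)x$. So some geodesic from $\pi_c(h)$ to $h$ starts with $x$, and the type is $\{x\}$. Conversely, if the type is $\{x\}$, a geodesic from $\pi_c(h)$ starts with $x$; it crosses $J$, and only once. $\square$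

For a degenerate g-partition $P$ with singleton side $\{x\}$ let $(P,c)$ be the hyperplane of Lemma 7.1(3); its $x$-side is the side not containing $c$. (If both sides are singletons, choose one of them.)

**Lemma 7.2.** If $g\notin\mathrm{Stab}(c)$, then $d(g^nh,c)\to\infty$ as $n\to+\infty$ for every $h$, and for $n$ large $g^nh$ lies in one component $C_c(g)$ of $\widetilde S\setminus c$, independent of $h$.

*Proof.* If $d(g^nh,c)\le R$ for infinitely many $n>0$, infinitely many $g^{-n}c$ meet the finite ball of radius $R$ about $h$. Cosets of $A_L$ are disjoint, so $g^{-n}c=g^{-k}c$ with $n\ne k$, $g^{n-k}\in\mathrm{Stab}(c)$, and $g\in\mathrm{Stab}(c)$ by (R). Once $d(g^nh,c)$ exceeds $d(h,gh)$ (respectively $d(h,h')$), a geodesic from $g^nh$ to $g^{n+1}h$ (respectively $g^nh'$) misses $c$. $\square$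

We call the type of $C_c(g)$ *the type of $g$ at $c$*. By Lemma 7.1, for every g-partition $P$ with link $L$ and $g\notin\mathrm{Stab}(c)$, $\mathrm{pos}_{(P,c)}(g)$ is the side containing the type of $g$ at $c$. All this is $A$-equivariant, and $A$ preserves types. So, for $f$ and $B$ as in Definition 1.2, $i(P,s)$ counts $B$-orbits of cosets $c$ of $A_{L_P}$ such that $(P,c)$ crosses $f$; for a degenerate $P$ with singleton side $\{v^{\pm1}\}$ we have $i(P,s)=i(v,s)$. We say "$P$ crosses $f$ at $c$". For a partition $P$, $|P|$ refers to the hyperplane $P$ of $\sigma^P$; for a degenerate one, $|P|=|v|$.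

The next lemma supplies probes with a prescribed type, outside a given subgroup.

**Lemma 7.3.** Let $B\subsetneq A$ be a proper subgroup, $q\in A$, $y\in V^\pm$. There is $g\notin B$ such that for every link $L'\not\ni y$: $g\notin\mathrm{Stab}(qA_{L'})$, and the type of $g$ at $qA_{L'}$ contains $y$.

*Proof.* If $qyq^{-1}\notin B$, take $g=qyq^{-1}$. Then $g^nq=qy^n$ has gate $q$ and first letter $y$, and $y\notin A_{L'}$. Otherwise, as $qVq^{-1}$ generates $A\ne B$, there is $t\in V$ with $qtq^{-1}\notin B$; then $t\ne y^{\pm1}$. Take $g=qytq^{-1}\notin B$. Since $yt\notin A_{L'}$, $g\notin\mathrm{Stab}(qA_{L'})$. We have $g^nq=q(yt)^n$. If $t,y$ are not adjacent, the only first letter of $(yt)^n$ is $y$, so the gate is $q$ and the type contains $y$. If they are adjacent, $(yt)^n=y^nt^n$; the gate is $qt^n$ (if $t\in L'$) or $q$ (if not), and in both cases $y$ is a first letter from the gate. $\square$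

**Example 7.4.** Continue Example 1.3, with $\sigma$ the Salvetti of the basis $x,y$. Let $P=\{x,y\}|\{x^{-1},y^{-1}\}$ and $P'=\{x,y^{-1}\}|\{x^{-1},y\}$. Here cosets are single vertices $h$, and $P$ crosses $f$ at $h$ iff the directions at $h$ in either side of $P$ lead to points of both $D$ and $D^c$. For $h$ off the line $\{x^k\}$, one side of $P$ or $P'$ consists of two directions leading into a single branch, so there is no crossing. At $h=x^k$, the side $\{x,y\}$ leads to $D^c$ iff $k\le-1$, and the side $\{x^{-1},y^{-1}\}$ leads to $D$ iff $k\ge0$. So $P$ never crosses $f$. For $P'$, the side $\{x,y^{-1}\}$ leads to $D^c$ iff $k\le0$, the side $\{x^{-1},y\}$ leads to $D$ iff $k\ge-1$, and the other two requirements hold always. So $P'$ crosses $f$ at $x^{-1}$ and at $1$, and $i(P',a)=2$. For the edge $(1,b)$ the relevant set is a single branch, which lies on one side of $P$ or of $P'$ at each vertex outside the branch, while at a vertex inside the branch one side has two directions staying in the branch. So there is no crossing. Thus $|P|=0$ and $|P'|=2$, compared with $|x|=1$, $|y|=0$.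

## 8. An exchange inequality for crossing numbers

From here on fix $X_0\in\mathcal P$. For $\eta\in U^0(A_\Gamma)$ fixing $X_0$, with representative $\varphi\in\mathrm{Aut}(A)$, the $A$-complex $\widetilde{\eta X}$ is $\widetilde X$ with the action twisted by $\varphi$ or $\varphi^{-1}$ (according to convention), and the same holds for $X_0$. So by (1.1), $i_{\eta X_0}(\eta a,\eta s)=i_{X_0}(a,s)$; since $\eta X_0=X_0$, summing over $s$ gives
$$|\eta a|=|a|.\tag{8.1}$$

**Lemma 8.1.** $i(a,s)<\infty$ for all $a\in\mathrm{Hyp}(X)$, $s\in\mathrm{Hyp}(X_0)$.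

*Proof.* Choose a Salvetti $\sigma\le X$, so that $a$ corresponds to a g-partition $P$ at $\sigma$ (degenerate with side $\{v\}$ if $a=v$), and fix a vertex $x_0\in\widetilde X_0$.

**Step 1: paths in $\widetilde X_0$ are shadowed by paths in $\widetilde S$.** Let $D$ be such that every vertex of $\widetilde X_0$ is within $D$ of $Ax_0$, let $\rho=\max_zd(x_0,zx_0)$ over letters $z$, and let $N$ be the maximal word length of the finitely many $g$ with $d(x_0,gx_0)\le2D+1$. Put $R=D+N\rho+\rho$. Let $hx_0,h'x_0$ lie in a half-space $f^\beta$. Join them by an edge path in $f^\beta$, which is convex, hence connected. For each vertex $y$ of the path choose $k_y$ with $d(k_yx_0,y)\le D$, taking $h,h'$ at the ends. Consecutive $k_y$ are joined in $\widetilde S$ by paths of length $\le N$. All vertices $k$ of the resulting path from $h$ to $h'$ in $\widetilde S$ satisfy $d(kx_0,f^\beta)\le D+N\rho\le R$.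

**Step 2: crossing cosets come close to $f$.** Let $N_R(f)$ be the set of vertices within $R$ of an endpoint of an edge dual to $f$. Let $P$ cross $f$ at $c$, and suppose that no $h\in c$ has $hx_0\in N_R(f)$. As $c$ is connected by $L_P$-letters and $d(hx_0,hzx_0)\le\rho\le R$, all $hx_0$, $h\in c$, lie on one side, say $f^+$. Take $g_1,g_2\notin\mathrm{Stab}(c)\cup\mathrm{Stab}(f)$ with $\mathrm{pos}_f=f^-$ and with types at $c$ on different sides of $P$. For $n$ large, $g_1^n$ and $g_2^n$ lie in different components of $\widetilde S\setminus c$, and $g_i^nx_0\in f^-$. A path from $g_1^n$ to $g_2^n$ as in Step 1, with $\beta=-$, meets $c$ in some $k$. Then $kx_0\in f^+$ and $d(kx_0,f^-)\le R$, so $kx_0\in N_R(f)$, a contradiction.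

**Step 3: counting.** So every crossing coset contains some $h$ with $hx_0\in N_R(f)$. As $B$ acts cocompactly on $f$ and $A$ acts freely, there are finitely many such $h$ modulo $B$. $\square$

**Definition 8.2 (configuration (Q)).** $P,M$ are non-adjacent partitions at $\sigma$ with sides $P_1,P_2$ and $M_1,M_2$, and
$$\Delta=P_1\cap M_2,\qquad\Delta^*=P_2\cap M_1,$$
such that

* ($\alpha$) $\Delta$ contains one of $m_0^{\pm1}$ but not its inverse, for some $m_0$ with $\mathrm{lk}(m_0)=L_M$; and $\Delta^*$ contains one of $p_0^{\pm1}$ but not its inverse, for some $p_0$ with $\mathrm{lk}(p_0)=L_P$;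
* ($\beta$) $L_M\setminus L_P\subset P_1$ and $L_P\setminus L_M\subset M_1$.

(Q) is symmetric under the *mirror* exchange $(P_i,M_i,\Delta,\Delta^*)\leftrightarrow(M_i,P_i,\Delta^*,\Delta)$. By ($\beta$), $L_M\cap P_2=\emptyset=L_P\cap M_2$.

*$\Delta$ is a side of a g-partition with link $L_M$.* If $x\in\Delta$ and $y\notin L_M$ is adjacent to $x$, then $y\in M_2$ by (2.1), so $y\notin L_P$, so $y\in P_1$ by (2.1). Thus $\Delta$ is a union of components of $\Gamma^\pm\setminus L_M$, and $m_0$ is split by ($\alpha$). The other side is $\Delta^c=M_1\sqcup(M_2\cap P_2)$, as $M_2\cap L_P=\emptyset$. It has at least two elements, so $\Delta$ is degenerate iff it is a singleton $\{m_0^{\pm1}\}$. By symmetry $\Delta^*$ is a side of a g-partition with link $L_P$ and other side $P_1\sqcup(P_2\cap M_2)$. We also write $\Delta,\Delta^*$ for these g-partitions.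

**Proposition 8.3.** In configuration (Q), $i(\Delta,s)+i(\Delta^*,s)\le i(M,s)+i(P,s)$ for all $s$; hence $|\Delta|+|\Delta^*|\le|M|+|P|$.

In Example 7.4 take $P_1=\{x,y\}$ and $M=P'$ with $M_2=\{x,y^{-1}\}$. Then $\Delta=\{x\}$, $\Delta^*=\{x^{-1}\}$, and the inequality reads $1+1\le2+0$.

*Warm-up: equal links.* Let $L_M=L_P=L$, so that all four g-partitions live on the same cosets. Fix $c$, and for a union $T$ of components of $\Gamma^\pm\setminus L$ let $\mathrm{sgn}(T)$ be the set of positions with respect to $f$ of elements $g\notin B\cup\mathrm{Stab}(c)$ with type in $T$. A g-partition crosses $f$ at $c$ iff both its sides have two signs. Suppose $\Delta$ crosses $f$ at $c$ and $M$ does not. Since $\Delta\subset M_2$, $M_2$ has both signs, so $M_1$ lacks some sign $\epsilon$. As $\Delta^c=M_1\sqcup(M_2\cap P_2)$ has both, $\epsilon\in\mathrm{sgn}(M_2\cap P_2)$. Now $P_1\supset\Delta$ has both signs; $P_2$ has $\epsilon$; and $P_2\supset\Delta^*$ has $-\epsilon$, because by Lemma 7.3 some element outside $B$ has type in $\Delta^*\subset M_1$, and it cannot have sign $\epsilon$. So $P$ crosses $f$ at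 $c$, and $\Delta^*$ does not, as it lacks $\epsilon$. Each coset lost is repaid at the same coset.

If $L_M\ne L_P$, this stops at once: $\Delta$ and $M$ live on cosets of $A_{L_M}$, and $\Delta^*$ and $P$ on cosets of $A_{L_P}$. If $L_M\not\subset L_P$, a coset $c$ of $A_{L_M}$ meets infinitely many cosets of $A_{L_P}$, and nothing above says which one should repay. The way out is that the element $g_0$ of sign $\epsilon$ and type in $M_2\cap P_2$ selects one: all gates in $c$ of the component of $\widetilde S\setminus c$ into which it moves lie in a single coset of $A_{L_M\cap L_P}$, because its type lies in $P_2$, which is disjoint from $L_M$.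

*Proof of Proposition 8.3.* Let $\mathcal C_\Delta,\mathcal C_M$ (respectively $\mathcal C_{\Delta^*},\mathcal C_P$) be the $B$-invariant sets of cosets of $A_{L_M}$ (respectively $A_{L_P}$) at which $\Delta,M$ (respectively $\Delta^*,P$) cross $f$. It suffices to show
$$|(\mathcal C_\Delta\setminus\mathcal C_M)/B|\le|(\mathcal C_P\setminus\mathcal C_{\Delta^*})/B|.\tag{8.2}$$
The mirror statement is $|(\mathcal C_{\Delta^*}\setminus\mathcal C_P)/B|\le|(\mathcal C_M\setminus\mathcal C_\Delta)/B|$. All numbers are finite by Lemma 8.1; adding the two inequalities, and adding $|(\mathcal C_\Delta\cap\mathcal C_M)/B|+|(\mathcal C_{\Delta^*}\cap\mathcal C_P)/B|$ to both sides, gives the claim. The *sign* of $g\notin B$ is $\mathrm{pos}_f(g)$.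

**Step 1: comparing types at two cosets that meet.** Let $c$ be a coset of $A_{L_M}$ and $c'$ one of $A_{L_P}$, with $q\in c\cap c'$; then $c\cap c'=qA_{L_M\cap L_P}$. For $p\in c\setminus c'$ write $p=quv$ reduced with $u$ a maximal prefix in $A_{L_P}$. As $q^{-1}p\in A_{L_M}$, $u\in A_{L_M\cap L_P}$. So $\pi_{c'}(p)=qu\in c\cap c'$, and the first letters towards $p$ are in $L_M\setminus L_P\subset P_1$. By symmetry, points of $c'\setminus c$ have gate in $c\cap c'$ and type in $M_1$ at $c$. We claim:

(S) *If $g\notin\mathrm{Stab}(c)$ has type in $M_2$ at $c$, then $g\notin\mathrm{Stab}(c')$.* Otherwise take $h\in c'$. Then $g^nh\in c'\cap C_c(g)$ for $n$ large, but points of $c'\setminus c$ have type in $M_1$ at $c$. Mirror: if $g\notin\mathrm{Stab}(c')$ has type in $P_2$ at $c'$, then $g\notin\mathrm{Stab}(c)$.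

(T) *If $h\notin c$ has type in $P_1\cap M_2$ at $c$, then $h\notin c'$, and $h$ has type in $P_1$ at $c'$.* First, $h\notin c'$, since points of $c'\setminus c$ have type in $M_1$. Let $p=\pi_c(h)$. If $p\in c'$, the first letters from $p$ to $h$ lie in $P_1$, so not in $L_P$; hence $p=\pi_{c'}(h)$, and the type at $c'$ is in $P_1$. If $p\notin c'$, let $q_1=\pi_{c'}(p)\in c\cap c'$, let $l\in L_M\setminus L_P$ be a first letter from $q_1$ to $p$, and let $J$ be the hyperplane dual to $(q_1,q_1l)$. $J$ separates $p$ from its gate $q_1$, hence from $c'$. It crosses $c$, so it does not separate $h$ from $p=\pi_c(h)$. So a geodesic from $p$ to $h$ stays on the $p$-side of $J$ and misses $c'$. By Lemma 7.1(1) $h$ has the type of $p$ at $c'$, which contains $l\in P_1$. Mirror: if $h\notin c'$ has type in $M_1\cap P_2$ at $c'$, then $h\notin c$, and $h$ has type in $M_1$ at $c$.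

**Step 2: the coset that repays.** Let $c\in\mathcal C_\Delta\setminus\mathcal C_M$. Since $\Delta\subset M_2$ and $\Delta$ crosses $f$ at $c$, both signs occur for elements $g\notin B\cup\mathrm{Stab}(c)$ with type in $M_2$ at $c$. As $M$ does not cross $f$ at $c$, some sign $\epsilon$ does not occur for elements with type in $M_1$ at $c$. As $\Delta$ crosses $f$ at $c$, there is $g_0\notin B\cup\mathrm{Stab}(c)$ of sign $\epsilon$ with type $\kappa\subset\Delta^c=M_1\sqcup(M_2\cap P_2)$; hence $\kappa\subset M_2\cap P_2$. Let $C=C_c(g_0)$. By Lemma 7.1(1) gates in $c$ of adjacent vertices of $C$ are equal or differ by a letter $z\in L_M$ adjacent to some $x\in\kappa\subset P_2$. By (2.1), $z\in P_2\cup L_P$, and $P_2\cap L_M=\emptyset$, so $z\in L_M\cap L_P$. As $C$ is connected, all gates of $C$ lie in one coset $qA_{L_M\cap L_P}$. Put $c'=qA_{L_P}$.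

**Step 3: $c'\in\mathcal C_P\setminus\mathcal C_{\Delta^*}$.** We exhibit the probes one by one.

(i) For $h\in C$, $\pi_c(h)\in c'$, and the first letters from it to $h$ are in $\kappa\subset P_2$, so not in $L_P$. So $\pi_c(h)=\pi_{c'}(h)$, $h\notin c'$, and $h$ has type in $P_2$ at $c'$. By (S), $g_0\notin\mathrm{Stab}(c')$. So $g_0$ has type in $P_2$ at $c'$ and sign $\epsilon$.

(ii) Take $y\in\Delta^*$ and let $g_1$ be given by Lemma 7.3 for $q,y,B$; note that $y\notin L_M\cup L_P$. At $c$ its type contains $y$, so it is in $M_1$, and the sign of $g_1$ is $-\epsilon$. At $c'$ its type contains $y$, so it is in $\Delta^*\subset P_2$.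

(iii) As $c\in\mathcal C_\Delta$, both signs occur for elements with type in $\Delta=P_1\cap M_2$ at $c$. By (S) and (T) these elements are not in $\mathrm{Stab}(c')$ and have type in $P_1$ at $c'$.

So $P$ crosses $f$ at $c'$.

(iv) If $g\notin B\cup\mathrm{Stab}(c')$ has type in $\Delta^*=P_2\cap M_1$ at $c'$, then by the mirrors of (S) and (T) $g\notin\mathrm{Stab}(c)$ has type in $M_1$ at $c$, so its sign is not $\epsilon$. So $\Delta^*$ does not cross $f$ at $c'$.

**Step 4: different orbits are repaid by different orbits.** Choose one representative $c$ per $B$-orbit in $\mathcal C_\Delta\setminus\mathcal C_M$, and for it $\epsilon$ and $c'$. Suppose that representatives $c_1,c_2$ of different orbits give $c_1',c_2'$ in one orbit. Translate $c_1$ and all its data by an element of $B$, which preserves signs, so that $c_1'=c_2'=c'$; still $c_1\ne c_2$, so $c_1\cap c_2=\emptyset$. By (ii), elements outside $B$ with type in $\Delta^*$ at $c'$ exist; by (iv) they have sign $-\epsilon_1$ and $-\epsilon_2$. So $\epsilon_1=\epsilon_2=\epsilon$.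

Both $c_i$ meet $c'$. A point of $c_2\cap c'\subset c'\setminus c_1$ has type in $M_1$ at $c_1$ by Step 1. As $c_2$ is connected and disjoint from $c_1$, it lies in a component $C''$ of $\widetilde S\setminus c_1$ of type in $M_1$. Likewise $c_1$ lies in a component $C'''$ of $\widetilde S\setminus c_2$ of type in $M_1$. As $c_2\in\mathcal C_\Delta$, there is $g\notin B\cup\mathrm{Stab}(c_2)$ of sign $\epsilon$ with type in $\Delta\subset M_2$ at $c_2$. Then $C_{c_2}(g)\ne C'''$, so $C_{c_2}(g)\cup c_2$ is connected and disjoint from $c_1$, hence contained in $C''$. If $g\in\mathrm{Stab}(c_1)$, then for $h\in c_1$ we would have $g^nh\in c_1\cap C''=\emptyset$ for large $n$. So $g\notin\mathrm{Stab}(c_1)$ and $C_{c_1}(g)=C''$ has type in $M_1$, with $g$ of sign $\epsilon$. This contradicts the choice of $\epsilon$ at $c_1$. So (8.2) holds. $\square$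

## 9. Reductive partitions and surgery

All partitions in this section are at a fixed Salvetti $\sigma$. For a g-partition $P$ put
$$\lambda(P)=\max\{|v|:v\in\max(P)\},\qquad\mathrm{red}(P)=\lambda(P)-|P|.$$
If $P$ is degenerate, $\max(P)=\{v\}$ and $|P|=|v|$, so $\mathrm{red}(P)=0$. A partition is *reductive* if $\mathrm{red}>0$ and *neutral* if $\mathrm{red}=0$. In Example 7.4, $\mathrm{red}(P)=1-0=1$, so $P$ is reductive, and $\mathrm{red}(P')=1-2=-1$.

**Lemma 9.1.** Let $P,M$ be incompatible partitions. There are sides as in (Q) with $\lambda(\Delta)+\lambda(\Delta^*)\ge\lambda(M)+\lambda(P)$, hence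
$$\mathrm{red}(\Delta)+\mathrm{red}(\Delta^*)\ge\mathrm{red}(M)+\mathrm{red}(P).\tag{9.1}$$
If $L_M\not\subset L_P$, then all of $[m]^\pm$, where $[m]$ is the class of $M$, lies on one side of $P$, and one can take $P_1$ to be that side.

*Proof.* Let $m_0\in\max(M)$ and $p_0\in\max(P)$ realize $\lambda(M)$ and $\lambda(P)$. As $P,M$ are not adjacent, no element of $[m]$ is in $L_P$, and no element of the class of $P$ is in $L_M$.

**Case $L_M\not\subset L_P$.** Let $l\in L_M\setminus L_P$. All of $[m]^\pm$ is adjacent to $l$, and $m_0$ is adjacent to all of $L_M\setminus L_P$. So $[m]^\pm\cup(L_M\setminus L_P)^\pm$ lies in one component of $\Gamma^\pm\setminus L_P$. Let $P_1$ be the side containing it, and $P_2$ the other. Some $p=p_0^{\pm1}$ lies in $P_2$. Let $M_1$ be the side of $M$ containing $p$, and $M_2$ the other. If $L_P\not\subset L_M$, then $p_0^{\pm1}$ and $L_P\setminus L_M$ lie in one component of $\Gamma^\pm\setminus L_M$, so in $M_1$. Thus ($\beta$) holds. $\Delta=P_1\cap M_2$ contains the one of $m_0^{\pm1}$ lying in $M_2$ and not its inverse, which lies in $M_1$. And $p\in\Delta^*=P_2\cap M_1$,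 $p^{-1}\in P_1$. So (Q) holds, $m_0\in\max(\Delta)$ and $p_0\in\max(\Delta^*)$, hence $\lambda(\Delta)\ge|m_0|$ and $\lambda(\Delta^*)\ge|p_0|$.

**Case $L_M\subsetneq L_P$.** Exchange the roles of $M$ and $P$; (Q) is symmetric.

**Case $L_M=L_P$.** Then ($\beta$) is vacuous. A quadrant containing one of $m_0^{\pm1}$ (or one of $p_0^{\pm1}$) does not contain its inverse. If two opposite quadrants contain one of $m_0^{\pm1}$ and one of $p_0^{\pm1}$ respectively, call them $\Delta$ and $\Delta^*$, and the conclusion holds as before. Otherwise denote quadrants by ($M$-sign, $P$-sign), with $m_0\in(+,a)$ and $m_0^{-1}\in(-,b)$. The one of $p_0^{\pm1}$ with $P$-sign $-a$ is not in $(-,-a)$, the quadrant opposite to that of $m_0$; so it has $M$-sign $+$. The one with $P$-sign $-b$ is not in $(+,-b)$, so it has $M$-sign $-$. Hence $b=-a$, and $p_0^{\pm1}$ lie in the opposite quadrants $(+,-a)$ and $(-,a)$. Also $P$ splits $m_0$, so $m_0\in\max(P)$ and $|m_0|\le\lambda(P)=|p_0|$. Use the quadrants containing $p_0^{\pm1}$, with $p_0$ also in the role of $m_0$ in ($\alpha$), which is allowed because $\mathrm{lk}(p_0)=L_M$.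 Then $\lambda(\Delta)+\lambda(\Delta^*)\ge2|p_0|\ge|p_0|+|m_0|$.

In all cases (9.1) follows from Proposition 8.3. $\square$

**Lemma 9.2.** In (Q), $\Delta$ and $\Delta^*$ (when non-degenerate) are compatible with $P$ and $M$, and with every partition $Q$ compatible with both $P$ and $M$.

*Proof.* $\Delta\cap M_1=\emptyset=\Delta\cap P_2$, and symmetrically for $\Delta^*$; this is the first claim. For the second, by symmetry consider $\Delta$, and let $q\in\max(Q)$.

If $Q$ is adjacent to $M$, it is adjacent to $\Delta$, which has the same link.

If $Q$ is adjacent to $P$ and not to $M$, then $q^{\pm1}\in L_P\setminus L_M\subset M_1$, so both sides of $Q$ meet $M_1$. Since $Q$ is compatible with $M$, some side of $Q$ misses $M_2\supset\Delta$.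

Otherwise $Q^x\cap M_y=\emptyset$ and $Q^{x'}\cap P_{y'}=\emptyset$ for some sides. If $y=2$ or $y'=1$, a side of $Q$ misses $\Delta$. Let $y=1$, $y'=2$. If $x=x'$, then $Q^x$ misses $\Delta^c=M_1\sqcup(M_2\cap P_2)$. If $x\ne x'$, then $\Delta^*=P_2\cap M_1$ misses both sides of $Q$, so $\Delta^*\subset L_Q$. Then $p_0\in L_Q=\mathrm{lk}(q)$, so $q\in\mathrm{lk}(p_0)=L_P$, and $P,Q$ are adjacent, a contradiction. $\square$

## 10. The norm and balanced elements

Put $n(\sigma)=\sum_{v\in\mathrm{Hyp}(\sigma)}|v|\in\mathbb Z_{\ge0}$ for Salvettis, and $n(Y)=\min\{n(\sigma):\sigma\le Y\}$ for $Y\in\mathcal P$. By (8.1) both are $H$-invariant for $H$ fixing $X_0$, and $Y\le Y'$ implies $n(Y')\le n(Y)$. By (F3) and Lemma 4.1, for $v\in\max(P)$,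
$$n(\sigma^P/v)=n(\sigma)+|P|-|v|.\tag{10.1}$$
So a reductive partition is one that offers a Salvetti of smaller norm. In Example 7.4, $n(\sigma)=1$ and $n(\sigma^P/x)=0$. We need to know that nothing else lowers the norm.

**Lemma 10.1 (exchange).** Let $\sigma'\le\sigma^\Pi$ be a Salvetti, $\mathrm{Hyp}(\sigma')=(V\setminus\{v_1,\dots,v_k\})\cup\{P_1,\dots,P_k\}$ with $P_i\in\Pi$. After renumbering, $v_i\in\max(P_i)$ for all $i$.

*Proof.* Both $\sigma$ and $\sigma'$ have $|V|$ hyperplanes, so $\mathrm{Hyp}(\sigma')\subset V\cup\Pi$ has this form. Signed crossing with an oriented hyperplane $a$ defines $\xi_a\in\mathrm{Hom}(A,\mathbb Z)$, unchanged under collapses. The family $\{\xi_a\}_{a\in\mathrm{Hyp}(\sigma')}$ is a basis of $\mathrm{Hom}(A,\mathbb Z)$, since $\sigma'$ is a Salvetti. In the basis dual to $V$, $\xi_v=v^*$ and $\xi_P=\sum\pm w^*$ over the vertices $w$ split by $P$: by (F2) the loop of $w$ in $\sigma^P$ passes $e_P$ once if $w$ is split, and not at all otherwise. So the minor with rows $P_i$ and columns $v_j$ is $\pm1$. Some term of its expansion is nonzero, i.e. after renumbering $P_i$ splits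 $v_i$ for all $i$. Thus $\mathrm{lk}(v_i)\subset L_{P_i}$.

To get equality, sum the ranks of the abelianizations of stabilizers of lifts, one lift per hyperplane, over $\mathrm{Hyp}(\sigma')$ and over $\mathrm{Hyp}(\sigma)$. Both sums equal $\sum_{v\in V}|\mathrm{lk}(v)|$, since $\sigma$ and $\sigma'$ are Salvettis for the same $\Gamma$. The stabilizer of a lift of $P_i$ is a conjugate of $A_{L_{P_i}}$. Hence $\sum|L_{P_i}|=\sum|\mathrm{lk}(v_i)|$, and so $\mathrm{lk}(v_i)=L_{P_i}$. $\square$

**Corollary 10.2.** Let $Y=\sigma^\Pi$. (1) $n(Y)<n(\sigma)$ iff $\Pi$ contains a partition reductive at $\sigma$. (2) If $n(Y)=n(\sigma)$, then $\bigcup\{\mathrm{Hyp}(\sigma'):\sigma'\le Y,\ n(\sigma')=n(Y)\}=V\cup\{P\in\Pi\text{ neutral}\}$, where $\sigma'$ runs over Salvettis.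

*Proof.* With the notation of Lemma 10.1, $n(\sigma')-n(\sigma)=\sum(|P_i|-|v_i|)$ and $|P_i|-|v_i|\ge|P_i|-\lambda(P_i)=-\mathrm{red}(P_i)$. If $n(\sigma')<n(\sigma)$, some $P_i$ is reductive. If no element of $\Pi$ is reductive and $n(\sigma')=n(\sigma)$, then all terms are $\ge-\mathrm{red}(P_i)\ge0$ with sum $0$, so $\mathrm{red}(P_i)=0$ for all $i$. This gives one implication in (1) and one inclusion in (2). For the converses choose $v\in\max(P)$ with $|v|=\lambda(P)$: by (10.1), $n(\sigma^P/v)=n(\sigma)-\mathrm{red}(P)$, and $\sigma^P/v\le\sigma^P\le Y$ has $P$ among its hyperplanes; the set $V$ comes from $\sigma$ itself. $\square$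

**Definition 10.3.** $U(Y)\le Y$ is the element whose hyperplane set is $\bigcup\{\mathrm{Hyp}(\sigma'):\sigma'\le Y\text{ a Salvetti},\ n(\sigma')=n(Y)\}$. It exists by Proposition 6.2(b). $Y$ is *balanced* if $U(Y)=Y$.

The definition involves no choice. By Proposition 6.2(b) the Salvettis $\sigma'\le Y$ with $n(\sigma')=n(Y)$ are all $\le U(Y)$; so $n(U(Y))=n(Y)$, and $U(Y)$ is balanced. If $Y=\sigma^\Pi$ is balanced and $n(\sigma)=n(Y)$, all elements of $\Pi$ are neutral, by Corollary 10.2(2).

**Lemma 10.4.** Let $\Pi$ be a compatible family of neutral partitions at $\sigma$. If $\sigma$ has a reductive partition, it has one compatible with all of $\Pi$.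

*Proof.* Take a reductive $M$ incompatible with as few elements of $\Pi$ as possible. Suppose $P\in\Pi$ is incompatible with $M$. By (9.1), $\mathrm{red}(\Delta)+\mathrm{red}(\Delta^*)\ge\mathrm{red}(M)+0>0$. So one of $\Delta,\Delta^*$ is reductive, hence non-degenerate. The elements of $\Pi$ are compatible with $P$, so by Lemma 9.2 this partition is compatible with $P$ and with every element of $\Pi$ compatible with $M$. This contradicts minimality. $\square$

## 11. Upper links are strongly contractible

**Proposition 11.1.** Let $Y=\sigma^\Pi$ be balanced, $n(\sigma)=n(Y)$, and suppose that $\sigma$ has a reductive partition. Then the finite poset $R_Y=\{Z>Y:n(Z)<n(Y)\}$ is strongly contractible.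

*Proof.* **Step 1: reduction to families of reductive partitions.** All elements of $\Pi$ are neutral. Let $\mathrm{Red}_\Pi$ be the set of reductive partitions compatible with all of $\Pi$. It is nonempty by Lemma 10.4 and disjoint from $\Pi$. By Proposition 6.2(a) and Corollary 10.2(1), $Z=\sigma^{\Pi\cup F}\leftrightarrow F$ identifies $R_Y$ with the poset of compatible sets $F$ of partitions compatible with, and not in, $\Pi$, with $F\cap\mathrm{Red}_\Pi\ne\emptyset$. The map $F\mapsto F\cap\mathrm{Red}_\Pi$ is an order-preserving retraction, $\le\mathrm{id}$, onto $\mathbb F(\mathrm{Red}_\Pi)$, where $\mathbb F(\mathcal V)$ denotes the poset of nonempty pairwise compatible subsets of $\mathcal V$. So it suffices to treat $\mathbb F(\mathrm{Red}_\Pi)$.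

**Step 2: removing a dominated partition.** Suppose $P\ne N$ in $\mathcal V$, and everything in $\mathcal V$ compatible with $P$ (including $P$) is compatible with $N$. Put $\phi(F)=F\cup\{N\}$ if $P\in F$ and $\phi(F)=F$ otherwise. Then
$$F\le\phi(F)\ge\phi(F)\setminus\{P\}$$
is a fence of order-preserving maps from the identity to a retraction onto $\mathbb F(\mathcal V\setminus\{P\})$. So if $\mathbb F(\mathcal V\setminus\{P\})$ is strongly contractible, so is $\mathbb F(\mathcal V)$.

**Step 3: the choice of $M$ and of $(P,s)$.** Choose $M\in\mathrm{Red}_\Pi$ such that $L_M$ is maximal under inclusion among links of elements of $\mathrm{Red}_\Pi$, and $\mathrm{red}(M)$ is maximal among elements of $\mathrm{Red}_\Pi$ with link $L_M$. Let $[m]$ be the class of $M$. We start with $\mathcal V=\mathrm{Red}_\Pi$ and successively remove elements incompatible with $M$; so at each stage $\mathcal V$ contains all elements of $\mathrm{Red}_\Pi$ compatible with $M$. Let $\mathcal X\subset\mathcal V$ be the set of elements incompatible with $M$, and suppose $\mathcal X\ne\emptyset$.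

For $P\in\mathcal X$, either $L_P=L_M$ or, by maximality, $L_M\not\subset L_P$; in the latter case all of $[m]^\pm$ lies on one side of $P$ by Lemma 9.1. Call a side of $P$ *admissible* if either $L_P=L_M$, or $L_P\ne L_M$ and it is the side not containing $[m]^\pm$. Choose $(P,s)$, with $P\in\mathcal X$ and $s$ an admissible side of $P$, such that $|s|$ is minimal.

**Step 4: the dominating partition $N$.** Apply Lemma 9.1 to $P,M$, with $P_1\supset[m]^\pm$ if $L_P\ne L_M$. Elements of $\Pi$ are compatible with $P$ and $M$. So by Lemma 9.2 $\Delta,\Delta^*$, when non-degenerate, are compatible with $\Pi$, $P$ and $M$. If $\Delta$ is reductive, it lies in $\mathrm{Red}_\Pi$ and has link $L_M$, so $\mathrm{red}(\Delta)\le\mathrm{red}(M)$; if not, $\mathrm{red}(\Delta)\le0<\mathrm{red}(M)$. By (9.1), in all cases $\mathrm{red}(\Delta^*)\ge\mathrm{red}(P)>0$, so $\Delta^*\in\mathrm{Red}_\Pi$.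

If $L_P\ne L_M$, then $s=P_2\supset\Delta^*$; put $N=\Delta^*$. If $L_P=L_M$, then $\Delta^*$ also has link $L_M$, so $\mathrm{red}(\Delta^*)\le\mathrm{red}(M)$, and (9.1) gives $\mathrm{red}(\Delta)\ge\mathrm{red}(P)>0$ and $\Delta\in\mathrm{Red}_\Pi$. As $\Delta\subset P_1$ and $\Delta^*\subset P_2$, let $N$ be the one whose defining quadrant is contained in $s$.

In both cases $N\in\mathrm{Red}_\Pi$ is compatible with $M$, hence $N\in\mathcal V$ and $N\ne P$; $N$ is compatible with $P$; $L_N=L_P$; and a side of $N$ is contained in $s$.

**Step 5: every $Q\in\mathcal V$ compatible with $P$ is compatible with $N$.** This holds if $Q=P$; if $Q$ is adjacent to $P$, since then it is adjacent to $N$; and if $Q$ is compatible with $M$, by Lemma 9.2. So let $Q\in\mathcal X$, $Q\ne P$, not adjacent to $P$, with $Q^x\cap P^y=\emptyset$. If $P^y=s$, then $Q^x$ misses the side of $N$ contained in $s$, and we are done. Suppose $P^y\ne s$, so $Q^x\subset s\cup L_P$. We derive a contradiction in three moves.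

First, $Q^x\cap L_P=\emptyset$. If $z\in Q^x\cap L_P$ and $p\in\max(P)$, then $p\notin L_Q$ and $z$ is adjacent to $p^{\pm1}$, so $p,p^{-1}\in Q^x$ by (2.1); but one of them is in $P^y$. So $Q^x\subset s$.

Second, $Q^x$ is admissible. This is clear if $L_Q=L_M$. Otherwise let $Q_1\supset[m]^\pm$ be a side of $Q$. If $L_P\ne L_M$, then $P^y=P_1\supset[m]^\pm$, so $Q^x\ne Q_1$. If $L_P=L_M$, then $\max(P)\subset[m]$, so $P^y$ contains an element of $[m]^\pm$, and again $Q^x\ne Q_1$.

Third, $Q^x\ne s$. Suppose $Q^x=s$. Then $s$ contains letters $p,q$ with $p^{\pm1}\in\max(P)$ and $q^{\pm1}\in\max(Q)$ for suitable signs. If $z\in L_P\setminus L_Q$, then $z$ is adjacent to $p\in Q^x$, so $z\in Q^x=s$ by (2.1), contradicting $z\in L_P$. Symmetrically $L_Q\setminus L_P=\emptyset$. So $L_P=L_Q$ and $P=Q$, a contradiction.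

Thus $Q^x$ is an admissible side of an element of $\mathcal X$ with $|Q^x|<|s|$, contradicting the choice of $(P,s)$.

**Step 6: conclusion.** So $P$ is dominated by $N$ in $\mathcal V$; remove it as in Step 2 and continue. At the end every element of $\mathcal V$ is compatible with $M\in\mathcal V$, and $F\le F\cup\{M\}\ge\{M\}$ is a contracting fence of $\mathbb F(\mathcal V)$. $\square$

The choices of $M$ and $(P,s)$ are not invariant under a symmetry group of $Y$. By Lemma 5.1 this does no harm.

## 12. Pushing $\mathcal P^H$ into the region above terminal Salvettis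

Fix $H$ and $X_0$ as in Theorem B. A Salvetti is *terminal* if it has no reductive partition. Let
$$E=\{Y\in\mathcal P:Y\ge\text{some terminal }\sigma\},$$
an up-closed, $H$-invariant subset of $\mathcal P$.

**Lemma 12.1.** If $\sigma\le Y$ is terminal, then $n(Y)=n(\sigma)$, and every Salvetti $\sigma'\le Y$ with $n(\sigma')=n(Y)$ is terminal.

*Proof.* The first claim is Corollary 10.2(1). For the second let $Y'=U(Y)\ge\sigma,\sigma'$. It is balanced, so $Y'=\sigma'^{\Pi'}$ with $\Pi'$ neutral at $\sigma'$. If $\sigma'$ has a reductive partition, by Lemma 10.4 it has one, $P$, compatible with $\Pi'$. Then $Z=\sigma'^{\Pi'\cup\{P\}}\ge Y'\ge\sigma$ has $n(Z)<n(\sigma')=n(\sigma)$, contradicting the first claim for $\sigma\le Z$. $\square$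

Hence $n$ is constant on comparable pairs in $E$: a terminal Salvetti below the smaller element has the norm of both.

**Proposition 12.2.** $|E|\hookrightarrow|\mathcal P|$ and $|E^H|\hookrightarrow|\mathcal P^H|$ are homotopy equivalences. In particular $|E|$ is connected.

*Proof.* **Step 1: the order of attachment.** Build $\mathcal P^H$ from $E^H$ by adding the elements $Y\in\mathcal P^H\setminus E$ in lexicographic order of $(n(Y),|\mathrm{Hyp}(Y)|)\in\mathbb Z_{\ge0}^2$. The second coordinate is bounded by cocompactness, so the stages are indexed by natural numbers. Elements with equal pair are incomparable. When $Y$ with $n(Y)=r$ is added, we determine which comparable elements are already present.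

*Below.* They are $\{Z<Y:n(Z)=r\}^H$: elements $Z<Y$ are not in $E$, as $E$ is up-closed; they have $n(Z)\ge r$; those with $n(Z)=r$ have fewer hyperplanes and are present, and those with $n(Z)>r$ are not.

*Above.* They are $\{Z>Y:n(Z)<r\}^H$. All of these are present. Let $Z>Y$ with $n(Z)=r$. If $Z\in E$, then by Lemma 12.1 a Salvetti $\sigma\le Y$ with $n(\sigma)=r=n(Z)$ would be terminal, so $Y\in E$, a contradiction. So $Z\notin E$, and $Z$ comes later.

So each stage attaches cones over joins $|\text{below}|*|\text{above}|$. It remains to show that one factor is contractible.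

**Step 2: $Y$ not balanced.** For $Z<Y$ with $n(Z)=r$ there is a Salvetti $\sigma'\le Z$ with $n(\sigma')=r$, so $\mathrm{Hyp}(\sigma')\subset\mathrm{Hyp}(Z)\cap\mathrm{Hyp}(U(Y))$ inside $\mathrm{Hyp}(Y)$. By Proposition 6.2(b) this intersection is the hyperplane set of some $Z\wedge U(Y)\ge\sigma'$, which is $\le Z$ and $\le U(Y)$. Its norm is $\le n(\sigma')=r$ and $\ge n(Y)=r$, so it is $r$. The fence
$$Z\ge Z\wedge U(Y)\le U(Y)$$
consists of order-preserving self-maps of $\{Z<Y:n(Z)=r\}$, is canonical, hence commutes with $H$, and contracts the lower part, and its $H$-fixed part, to $U(Y)<Y$.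

**Step 3: $Y$ balanced.** A Salvetti $\sigma\le Y$ with $n(\sigma)=r$ is not terminal, as $Y\notin E$. So $R_Y$ is strongly contractible by Proposition 11.1. $H$ acts on it, since $H$ fixes $Y$ and preserves $n$, and $R_Y^H$ is contractible by Lemma 5.1.

**Step 4: conclusion.** Each stage attaches cones along contractible subcomplexes. All spaces are CW complexes, so each stage, and then the increasing union, is a homotopy equivalence by Whitehead's theorem. The same argument with the trivial group gives $|E|\simeq|\mathcal P|=K_\Gamma$, which is connected by (F4). $\square$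

## 13. Contracting the terminal region to $X_0$

Call a Salvetti $\sigma$ *good* if some $Z\in\mathcal P$ satisfies $Z\ge\sigma$ and $Z\ge X_0$. Terminal means "no descent"; good means "$\sigma$ and $X_0$ have a common blow-up". We show that the two notions agree, and this uses that $|E|$ is connected. The first step computes crossing numbers inside a common blow-up.

**Lemma 13.1.** Let $\sigma$ be good, $Z=\sigma^{\Pi_Z}\ge X_0$, let $P$ be any partition at $\sigma$, and $v\in\max(P)$. Then $|P|\ge|v|$. If equality holds, $P$ is compatible with every $Q\in\Pi_Z\cap\mathrm{Hyp}(X_0)$. In particular good Salvettis are terminal.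

*Proof.* We have $\mathrm{Hyp}(X_0)\subset\mathrm{Hyp}(Z)=V\cup\Pi_Z$. By Lemma 4.1 we may consider lifts of $s\in\mathrm{Hyp}(X_0)$ in $\widetilde Z$, or in $\widetilde S$ if $s\in V$, or in $\widetilde S^R$ if $s=R\in\Pi_Z$. Let $d$ be the number of $s\in\mathrm{Hyp}(X_0)$ adjacent to $v$, i.e. $s=r\in\mathrm{lk}(v)$, or $s=R\in\Pi_Z$ with $v\in L_R$. In the second case $R$ is adjacent to $P$, as $v\in\max(P)$.

**Step 1: $|v|\le d$.** If lifts of $v$ and $s$ do not cross in $\widetilde Z$, or coincide, then some half-space of one is disjoint from some half-space of the other. So no $g$ has the corresponding positions, and the lifts do not cross in the sense of Definition 1.2. Thus $i(v,s)=0$ if $s$ is not adjacent to $v$, by (F2). If $s$ is adjacent to $v$, lifts crossing in the sense of Definition 1.2 cross in $\widetilde Z$, hence in $\widetilde S$ (respectively $\widetilde S^R$), hence share a square there. By (F2) such a pair consists of the $v$-hyperplane dual to $(h,hv)$ together with the $r$-hyperplane dual to $(h,hr)$, respectively with $(R,hA_{L_R})$, for some $h\in A$. So $A$ is transitive on such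 pairs, and $B=\mathrm{Stab}(f)$ is transitive on those containing $f$. Hence $i(v,s)\le1$.

**Step 2: $i(P,s)\ge1$ for $s$ adjacent to $v$.** Let $r=s$ if $s\in V$, and $r\in\max(R)$ if $s=R$; then $r$ is adjacent to $v$. For signs $\alpha,\beta$ let $g=v^\alpha r^\beta$, so $g^n=v^{\alpha n}r^{\beta n}$. At $A_{L_P}\ni r$ the gate of $g^n$ is $r^{\beta n}$ and the type of $g$ is $\{v^\alpha\}$, because $\mathrm{lk}(v)=L_P$. At $A_{\mathrm{lk}(r)}\ni v$ the type of $g$ is $\{r^\beta\}$. Since $P$ splits $v$ and $R$ splits $r$, the four choices of signs realize all four combinations of positions at $(P,A_{L_P})$ and at $(R,A_{L_R})$, respectively (for $s=r$) at the hyperplane dual to $(1,r)$, whose $r$-side is described in Lemma 7.1(3). So these cross.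

**Step 3: $i(P,Q)\ge1$ if $Q\in\Pi_Z\cap\mathrm{Hyp}(X_0)$ is incompatible with $P$.** All four quadrants are nonempty. For $x\in P^\alpha\cap Q^\beta$ the element $g=x$ has type containing $x$ at $A_{L_P}$ and at $A_{L_Q}$. So $(P,A_{L_P})$ and $(Q,A_{L_Q})$ cross.

**Step 4: conclusion.** The two kinds of $s$ in Steps 2 and 3 are distinct, since incompatible partitions are not adjacent. Hence
$$|P|\ \ge\ d+\#\{Q\in\Pi_Z\cap\mathrm{Hyp}(X_0)\text{ incompatible with }P\}\ \ge\ d\ \ge\ |v|,$$
and $|P|=|v|$ only if no such $Q$ exists. As $v\in\max(P)$ was arbitrary, $\mathrm{red}(P)\le0$ for every $P$, so $\sigma$ is terminal. $\square$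

In particular Salvettis $\le X_0$ are good (take $Z=X_0$), hence terminal, and $X_0\in E$. The minimum need not be unique. If $A=F_2$ and $X_0$ is a Salvetti with generators $x,y$, then the two blow-ups $X_0^P$, $X_0^{P'}$ lie above four further Salvettis, with $\Lambda$ equal to $\{\ell_P,\ell_x\},\{\ell_P,\ell_y\},\{\ell_{P'},\ell_x\},\{\ell_{P'},\ell_y\}$. These are distinct by Lemma 6.1, and all are good. So $E$ still has to be contracted.

**Lemma 13.2.** Let $Y\in E$ and let $\sigma\le Y$ be good. There is a unique $J(Y)\ge U(Y)$ with $\Lambda(J(Y))=\Lambda(U(Y))\cup\Lambda(X_0)$, and $J(Y)\ge X_0$. Consequently every terminal $\sigma'\le Y$ is good.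

*Proof.* $\sigma$ is terminal by Lemma 13.1, so $n(\sigma)=n(Y)$ by Lemma 12.1, and $U(Y)=\sigma^{\Pi'}$ with $\Pi'$ neutral by Corollary 10.2(2). For $P\in\Pi'$ we have $|P|=|v|$ for some $v\in\max(P)$. So by Lemma 13.1, with $Z$ as there, $P$ is compatible with all elements of $\Pi_0:=\Pi_Z\cap\mathrm{Hyp}(X_0)$. Hence $\Pi'\cup\Pi_0$ is a compatible family. Put $J(Y)=\sigma^{\Pi'\cup\Pi_0}\ge U(Y)$. Since $\mathrm{Hyp}(X_0)\subset V\cup\Pi_0=\mathrm{Hyp}(\sigma^{\Pi_0})$ and $X_0,\sigma^{\Pi_0}\le Z$, Proposition 6.2(b) gives $X_0\le\sigma^{\Pi_0}\le J(Y)$. Moreover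
$$\Lambda(J(Y))=\Lambda(\sigma)\cup\{\ell_P:P\in\Pi'\}\cup\{\ell_P:P\in\Pi_0\}=\Lambda(U(Y))\cup\Lambda(X_0).$$
Uniqueness is Proposition 6.2(a), as all candidates are $\ge U(Y)\ge\sigma$. A terminal $\sigma'\le Y$ has $n(\sigma')=n(Y)$ by Lemma 12.1, so $\sigma'\le U(Y)\le J(Y)$; since $J(Y)\ge X_0$, $\sigma'$ is good. $\square$

**Lemma 13.3.** Every terminal Salvetti is good.

*Proof.* $|E|$ is connected by Proposition 12.2. So a terminal $\sigma$ is joined to a Salvetti $\sigma_0\le X_0$ by a chain $\sigma_0=Y_0,Y_1,\dots,Y_k=\sigma$ of consecutively comparable elements of $E$; we may assume $k\ge1$. Choose a terminal Salvetti $\tau_i\le Y_i,Y_{i+1}$, i.e. below the smaller one. Since Salvettis are minimal, $\tau_0=\sigma_0$, which is good, and $\tau_{k-1}=\sigma$. As $\tau_i,\tau_{i+1}\le Y_{i+1}\in E$, Lemma 13.2 shows inductively that all $\tau_i$ are good. $\square$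

**Proof of Theorem B.** By Lemmas 13.2 and 13.3, $U$ and $J$ are defined on all of $E$.

**Step 1: monotonicity.** Let $Y\le Y_1$ in $E$. Then $n(Y)=n(Y_1)$, so the Salvettis $\le Y$ of norm $n(Y)$ are among the Salvettis $\le Y_1$ of norm $n(Y_1)$. So $\mathrm{Hyp}(U(Y))\subset\mathrm{Hyp}(U(Y_1))$ in $\mathrm{Hyp}(Y_1)$, and $U(Y)\le U(Y_1)$ by Proposition 6.2(b). Also $J(Y),J(Y_1)\ge\sigma$ for any terminal $\sigma\le Y$, since $\sigma\le U(Y)\le U(Y_1)$; and $\Lambda(J(Y))\subset\Lambda(J(Y_1))$. So $J(Y)\le J(Y_1)$ by Proposition 6.2(a).

**Step 2: staying in $E$, and equivariance.** $U(Y)\in E$, because terminal Salvettis $\le Y$ are $\le U(Y)$; hence $J(Y)\in E$, and $X_0\in E$. $U$ is $H$-equivariant because it is canonical and $n$ is $H$-invariant. For $h\in H$ we have $hJ(Y)\ge U(hY)$ and $\Lambda(hJ(Y))=\Lambda(U(hY))\cup\Lambda(X_0)$, as $hX_0=X_0$; so $hJ(Y)=J(hY)$ by uniqueness.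

**Step 3: the contraction.** The fence of order-preserving maps
$$Y\ \ge\ U(Y)\ \le\ J(Y)\ \ge\ X_0$$
restricts to $E^H$ and contracts $|E^H|$ to $X_0$. By Proposition 12.2, $K_\Gamma^H=|\mathcal P^H|\simeq|E^H|\simeq*$. $\blacksquare$

## 14. All finite subgroups, and their normalizers

**Proof of Theorem A.** By (F5) a finite $H\le U^0(A_\Gamma)$ fixes a point of $K_\Gamma$, hence an element $X_0\in\mathcal P$ (Section 2), and Theorem B applies. An infinite $H$ fixes no point, because the action is proper. Together with cocompactness (F4), this says that $K_\Gamma$ is a cocompact model for $\underline{E}U^0(A_\Gamma)$. So the conjecture is true. $\blacksquare$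

**Corollary 14.1.** For finite $H\le G=U^0(A_\Gamma)$, $K_\Gamma^H$ is a cocompact model for $\underline{E}(N_G(H)/H)$; in particular $N_G(H)$, $C_G(H)$ and $N_G(H)/H$ are of type $F_\infty$.

*Proof.* Let $F/H\le N_G(H)/H$. If $F/H$ is finite, then $F$ is finite and $(K_\Gamma^H)^{F/H}=K_\Gamma^F$ is contractible by Theorem A; if $F/H$ is infinite, this fixed set is empty.

For cocompactness, let $\tau$ be a simplex. Since stabilizers of simplices fix them pointwise, $g\tau\subset K_\Gamma^H$ iff $g^{-1}Hg\le\mathrm{Stab}(\tau)$. The finite group $\mathrm{Stab}(\tau)$ has finitely many subgroups. If $g^{-1}Hg=g_j^{-1}Hg_j$, then $gg_j^{-1}\in N_G(H)$. So $\{g:g\tau\subset K_\Gamma^H\}$ is a finite union of cosets $N_G(H)g_j$. As there are finitely many $G$-orbits of simplices, $K_\Gamma^H$ has finitely many $N_G(H)$-orbits of simplices.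

A group acting cocompactly with finite stabilizers on a contractible complex is of type $F_\infty$. This applies to $N_G(H)$ and to $N_G(H)/H$ acting on $K_\Gamma^H$. Finally, $C_G(H)$ has finite index in $N_G(H)$, because $N_G(H)/C_G(H)$ embeds in the finite group $\mathrm{Aut}(H)$. So $C_G(H)$ also acts on $K_\Gamma^H$ cocompactly with finite stabilizers, and it is of type $F_\infty$ too. $\blacksquare$
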